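\title{Zero-sum partitions of Abelian groups with a unique involution}

\begin{abstract}
Let $\Gamma$ be a finite Abelian group of order $n$ with exactly one involution $\iota$. We prove that for all integers $m_1,\dots,m_t\ge 2$ with sum $n-2$ the set $\Gamma\setminus\{0,\iota\}$ can be partitioned into subsets of sizes $m_1,\dots,m_t$, each with sum zero. This confirms a conjecture stated in a survey of Cichacz. The method is to cover almost all of the group by six-element sets $\{\pm a,\pm b,\pm c\}$ with $a+b+c=0$, each of which splits both into two zero-sum triples and into three zero-sum pairs. We also show that such sets cover $\Gamma\setminus\{0,\iota\}$ up to at most two pairs $\{x,-x\}$ if and only if $n\not\equiv 14,20 \pmod{24}$, and we describe what replaces this covering in the two exceptional residue classes.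
\end{abstract}

\section{Introduction}

Let $\Gamma$ be a finite Abelian group, written additively. An \emph{involution} is an element of order $2$, and a subset $S\subseteq\Gamma$ is \emph{zero-sum} if $\sum_{s\in S}s=0$. We ask when a group can be cut into zero-sum subsets of prescribed sizes.

Suppose that $\Gamma$ has order $n$ and exactly one involution $\iota$; the basic example is $\mathbb{Z}_n$ with $n$ even and $\iota=n/2$. Every $x\notin\{0,\iota\}$ is different from $-x$ and cancels against it, so the sum of all elements of $\Gamma$ is $\iota\neq0$. Hence $\Gamma$ itself has no partition into zero-sum sets, and this obstruction disappears when $\iota$ is removed. The element $0$ carries no information, since it can be added to any zero-sum set. The natural object to partition is therefore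
\[
R(\Gamma)=\Gamma\setminus\{0,\iota\}.
\]
The sizes of the parts must add up to $n-2$, and each must be at least $2$, because $0\notin R(\Gamma)$. Our main result is that there is no further condition.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a finite Abelian group of order $n$ with exactly one involution. Let $t\ge1$ and let $m_1,\dots,m_t\ge2$ be integers with $m_1+\dots+m_t=n-2$. Then $R(\Gamma)$ has a partition into zero-sum subsets $S_1,\dots,S_t$ with $|S_i|=m_i$ for every $i$.
\end{theorem}

This statement is posed as a conjecture in the survey of Cichacz \cite{Cichacz}. If the subsets are not required to cover $R(\Gamma)$, exactly one more case is excluded.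

\begin{corollary}\label{cor:sizes}
Let $\Gamma$ be as in Theorem~\ref{thm:main}. Positive integers $m_1,\dots,m_t$ are the sizes of pairwise disjoint zero-sum subsets of $R(\Gamma)$ if and only if all $m_i\ge2$, $\sum m_i\le n-2$ and $\sum m_i\neq n-3$.
\end{corollary}

Two related results are known. One is the case of Theorem~\ref{thm:main} in which all $m_i\ge4$; we do not use it. The other concerns cyclic groups.

\begin{theorem}[known; the cyclic case]\label{thm:cyclic}
If $n$ is an even positive integer and $\alpha,\beta$ are non-negative integers with $3\alpha+2\beta=n-2$, then $\mathbb{Z}_n\setminus\{0,n/2\}$ can be partitioned into $\alpha$ zero-sum $3$-sets and $\beta$ zero-sum $2$-sets.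
\end{theorem}

\subsection*{Pairs, hexagons and cores}

A \emph{pair} is a set $\{x,-x\}$ with $x\neq-x$. The set $R(\Gamma)$ is a disjoint union of pairs, so Theorem~\ref{thm:main} is immediate when all $m_i$ are even. In general every $m_i\ge 2$ is a sum of $2$'s and at most one $3$, so the whole difficulty is to find the required number of disjoint zero-sum triples whose complement is still a union of pairs. That number can be any even $\alpha$ with $3\alpha\le n-2$, and one would like a single construction that serves all $\alpha$ at once. This suggests covering $R(\Gamma)$ by small sets that split in both ways. For a set $A$ we write $\pm A=A\cup(-A)$.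

\begin{definition}\label{def:hexagon}
A \emph{hexagon} in an Abelian group is a set $\pm\{a,b,c\}$ of six distinct elements with $a+b+c=0$. A set is \emph{tiled} if it is a disjoint union of hexagons; the empty set is tiled. A \emph{core} is a set $\pm\{x,y,z,x-y,y-z,z-x\}$ of twelve distinct elements.
\end{definition}

A hexagon is the union of the two zero-sum triples $\{a,b,c\}$ and $\{-a,-b,-c\}$, and it is also the union of three pairs. It is the set of differences of the three points $0,a,-c$; a core is the set of differences of the four points $0,x,y,z$. The elements of a hexagon or a core satisfy $v\ne-v$, so in our groups these sets lie in $R(\Gamma)$.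

\begin{example}\label{ex:eight}
In $\mathbb{Z}_8$ we have $R=\pm\{1,2,3\}$ and $1+2-3=0$, so $R$ is one hexagon. It gives the sizes $3+3$ as $\{1,2,5\},\{7,6,3\}$, and the sizes $2+2+2$, $2+4$ and $6$ from the pairs.
\end{example}

Since $n-2$ is even, it is congruent to $0$, $2$ or $4$ modulo $6$. One would guess that $R(\Gamma)$ is always tiled up to at most two pairs, and this would prove Theorem~\ref{thm:main} at once. The guess is wrong.

\begin{example}\label{ex:fourteen}
In $\mathbb{Z}_{14}$ the set $R=\pm\{1,\dots,6\}$ has twelve elements, of which six are odd. A zero-sum triple contains $0$ or $2$ odd residues, so a hexagon contains $0$ or $4$, and two disjoint hexagons cannot contain six. Thus $R$ is not tiled. It still splits into four zero-sum triples,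
\[
\{1,-4,3\},\qquad\{4,-6,2\},\qquad\{6,-1,-5\},\qquad\{-3,-2,5\},
\]
but these do not come in opposite couples. This $R$ is the core with $x=1$, $y=4$, $z=6$.
\end{example}

The second main result says that this parity obstruction is the only one, and that a single core repairs it.

\begin{theorem}\label{thm:structure}
Let $\Gamma$ be an Abelian group of order $n$ with exactly one involution.
\begin{itemize}
\item[(a)] If $n\not\equiv14,20\pmod{24}$, then $R(\Gamma)$ is a disjoint union of hexagons and at most two pairs.
\item[(b)] If $n\equiv14,20\pmod{24}$, then no such partition exists, but $R(\Gamma)$ is a disjoint union of hexagons and exactly one core.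
\end{itemize}
Consequently the maximum number of disjoint hexagons in $R(\Gamma)$ is $\lfloor(n-2)/6\rfloor$ in case (a) and $(n-8)/6$ in case (b).
\end{theorem}

\subsection*{Plan of the proof}

We remove tiled sets from $\Gamma$ so that what remains is a smaller group of the same kind. Section~\ref{sec:flex} shows that nothing is lost by doing so. Section~\ref{sec:two} lifts tilings from quotients and divides the order of the Sylow $2$-subgroup by $4$. Section~\ref{sec:field} removes a quotient $\mathbb{Z}_p^2$ with $p\ge5$; when $3\nmid n$ this leads to a cyclic group. The prime $3$ cannot be treated in this way, and Section~\ref{sec:three} gives a direct construction when $3\mid n$. Section~\ref{sec:main} assembles these steps and proves Theorem~\ref{thm:main}, using Theorem~\ref{thm:cyclic} for the cyclic group that remains. Section~\ref{sec:structure} analyzes cyclic groups with theorems of Skolem \cite{Skolem}, O'Keefe \cite{OKeefe} and Simpson \cite{Simpson}; this proves Theorem~\ref{thm:structure} and gives a second proof of Theorem~\ref{thm:main} that does not use Theorem~\ref{thm:cyclic}.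

\section{Flexible sets and the parity obstruction}\label{sec:flex}

Throughout, $\Gamma$ is a finite Abelian group of order $n$ with exactly one involution $\iota$. A finite Abelian group is a direct sum of cyclic groups of prime power order, and if $r$ of the summands have even order, then it has $2^r-1$ involutions. Here $r=1$, so
\[
\Gamma=C\oplus H,\qquad C=\mathbb{Z}_{2^k},\quad k\ge1,\qquad |H|=h\ \text{odd},\qquad \iota=(2^{k-1},0).
\]
For a group $L$ of odd order we put $L^*=L\setminus\{0\}$. Doubling $u\mapsto2u$ is a bijection of such a group, since $2u=0$ forces $u=0$; in particular $L^*$ is a disjoint union of pairs.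

All our tilings are presented in the following way. Let $X$ be a disjoint union of pairs. If we list triples $(a,b,c)$ of elements of $X$ with $a+b+c=0$ such that every pair of $X$ contains exactly one entry of exactly one triple, then the sets $\pm\{a,b,c\}$ are disjoint hexagons that tile $X$. We say that the entries \emph{represent} every pair of $X$ once.

The property that we need from $R(\Gamma)$, and that survives the addition of hexagons, is the following.

\begin{definition}
A set $X=-X\subseteq R(\Gamma)$ is \emph{flexible} if for all integers $\alpha,\beta\ge0$ with $3\alpha+2\beta=|X|$ it can be partitioned into $\alpha$ zero-sum $3$-sets and $\beta$ zero-sum $2$-sets.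
\end{definition}

Such an $X$ is a union of pairs, so $|X|$ is even and only even $\alpha$ occur. Theorem~\ref{thm:cyclic} says that $R(\mathbb{Z}_n)$ is flexible for even $n$.

\begin{lemma}\label{lem:pieces}
A hexagon, a union of at most two disjoint pairs, and a core are flexible.
\end{lemma}

\begin{proof}
For a hexagon $\alpha\in\{0,2\}$, and both splittings were given after Definition~\ref{def:hexagon}. For at most two pairs $3\alpha\le4$ with $\alpha$ even forces $\alpha=0$. For a core $\alpha\in\{0,2,4\}$. For $\alpha=0$ use six pairs. For $\alpha=2$ use the hexagon $\pm\{x,-y,y-x\}$, whose complement in the core consists of the pairs of $z$, $y-z$ and $z-x$. For $\alpha=4$ use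
\[
\{x,-y,y-x\},\qquad\{y,-z,z-y\},\qquad\{z,-x,x-z\},\qquad\{x-y,y-z,z-x\},
\]
which are zero-sum and contain each of the twelve elements once.
\end{proof}

\begin{lemma}\label{lem:flex}
\begin{itemize}
\item[(1)] If $R(\Gamma)$ is flexible, then Theorem~\ref{thm:main} holds for $\Gamma$.
\item[(2)] If $Y,Z$ are disjoint flexible sets and $6$ divides $|Z|$, then $Y\cup Z$ is flexible.
\item[(3)] The disjoint union of a flexible set and a tiled set is flexible.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Since $m_i\ge2$, we can write $m_i=3\varepsilon_i+2\kappa_i$ with $\varepsilon_i\in\{0,1\}$ and $\kappa_i\ge0$. Partition $R(\Gamma)$ into $\sum\varepsilon_i$ zero-sum $3$-sets and $\sum\kappa_i$ zero-sum $2$-sets, and let $S_i$ be the union of $\varepsilon_i$ of the former and $\kappa_i$ of the latter.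

(2) Let $|Z|=6\gamma$ and $3\alpha+2\beta=|Y|+|Z|$, so that $\alpha$ is even. We place as many of the $3$-sets as possible in $Y$. Let $\alpha_0$ be the largest even integer with $3\alpha_0\le|Y|$, and put $\alpha_1=\min(\alpha,\alpha_0)$. Then $\alpha-\alpha_1$ is even and non-negative. The integer $\alpha-2\gamma$ is even and satisfies $3(\alpha-2\gamma)\le|Y|$, so $\alpha-2\gamma\le\alpha_0$; also $\alpha-2\gamma\le\alpha$. Hence $\alpha-\alpha_1\le2\gamma$. The numbers $|Y|-3\alpha_1$ and $|Z|-3(\alpha-\alpha_1)$ are therefore even and non-negative. By flexibility, $Y$ splits into $\alpha_1$ zero-sum $3$-sets and some zero-sum $2$-sets, and $Z$ into $\alpha-\alpha_1$ zero-sum $3$-sets and some zero-sum $2$-sets. Counting elements, the total number of $2$-sets is $\beta$.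

(3) Add the hexagons one at a time and apply (2) and Lemma~\ref{lem:pieces}.
\end{proof}

The hypothesis $6\mid|Z|$ cannot be dropped. In $\mathbb{Z}_{14}$ the sets $\pm\{1,3\}$ and $\pm\{5\}$ are flexible, but their union has six elements, all odd, and contains no zero-sum triple. This is why at most two pairs may be left over.

The parity count of Example~\ref{ex:fourteen} works in every group of the exceptional orders.

\begin{lemma}\label{lem:parity}
If $n\equiv14,20\pmod{24}$, then $R(\Gamma)$ is not tiled.
\end{lemma}

\begin{proof}
Let $\chi\colon\Gamma\to\mathbb{Z}_2$ be the homomorphism $(c,x)\mapsto c\bmod2$, and call $v$ \emph{odd} if $\chi(v)=1$. Exactly $n/2$ elements of $\Gamma$ are odd. A zero-sum triple has $0$ or $2$ odd elements, and $\chi(-v)=\chi(v)$, so a hexagon has $0$ or $4$. In a tiled set the number of odd elements is thus divisible by $4$. If $n\equiv14\pmod{24}$, then $n\equiv2\pmod4$, so $k=1$ and $\iota$ is odd; the number of odd elements of $R(\Gamma)$ is $n/2-1\equiv6\pmod{12}$. If $n\equiv20\pmod{24}$, then $n\equiv4\pmod8$, so $k=2$ and $\iota$ is not odd; the number is $n/2\equiv10\pmod{12}$.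 In both cases it is congruent to $2$ modulo $4$.
\end{proof}

\section{Lifting from quotients and shrinking the $2$-part}\label{sec:two}

To tile the complement of a subgroup it is enough to tile its image in a small quotient, provided that the kernel has odd order.

\begin{lemma}[lifting]\label{lem:lift}
Let $L\le H$ and let $\pi\colon\Gamma\to\Gamma/L$ be the quotient map. If $T\subseteq\Gamma/L$ is tiled, then $\pi^{-1}(T)$ is tiled.
\end{lemma}

\begin{proof}
It suffices to treat one hexagon $T=\pm\{A_1,A_2,A_3\}$, where the $A_i$ are cosets of $L$ with $A_1+A_2+A_3=0$. Choose $a\in A_1$ and $b\in A_2$, and put $c=-a-b\in A_3$. The triples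
\[
(a+u,\ b+u,\ c-2u),\qquad u\in L,
\]
have sum zero. As $u$ runs through $L$, the three entries run bijectively through $A_1$, $A_2$, $A_3$; for the third entry this uses that $|L|$ is odd. The six cosets $\pm A_i$ are distinct, so the entries represent every pair of $\pi^{-1}(T)$ once.
\end{proof}

For the cyclic group $C$ doubling is two-to-one, and lifting is not available. But this failure can be exploited: the two elements $u$ and $u+\iota$ with the same double form a zero-sum triple with $-(2u+\iota)$. In $\mathbb{Z}_8$, $u=1$ gives the triple $\{1,5,2\}$ of Example~\ref{ex:eight}. In general these triples use up the elements whose first coordinate is odd together with those whose first coordinate is $2$ modulo $4$, of which there are half as many.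

\begin{lemma}\label{lem:two}
Let $k\ge3$ and $\Gamma'=\{(c,x)\in\mathbb{Z}_{2^k}\oplus H: c\equiv0\bmod4\}\cong\mathbb{Z}_{2^{k-2}}\oplus H$. Then $\iota\in\Gamma'$, and $\Gamma\setminus\Gamma'$ is a disjoint union of hexagons, each contained either in $\{(c,x):x=0\}$ or in $\{(c,x):x\ne0\}$.
\end{lemma}

\begin{proof}
Since $k\ge3$, the first coordinate $2^{k-1}$ of $\iota$ is divisible by $4$, so $\iota\in\Gamma'$. Let $O=\{(c,x):c\text{ odd}\}$ and $E=\{(c,x):c\equiv2\bmod4\}$, so that $\Gamma\setminus\Gamma'=O\sqcup E$, $|O|=2^{k-1}h$ and $|E|=2^{k-2}h$. For $u\in O$ put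
\[
T_u=\{u,\ u+\iota,\ -(2u+\iota)\}.
\]
This is a zero-sum set with $u,u+\iota\in O$. We have $2u\in E$ and $\iota\in\Gamma'$, so $-(2u+\iota)\in E$. Also $T_{u+\iota}=T_u$. If $2u=2v$, then $u-v\in\{0,\iota\}$, because $\iota$ is the only involution. Hence $u\mapsto-(2u+\iota)$ induces an injection from the $2^{k-2}h$ classes $\{u,u+\iota\}$ into $E$, and this is a bijection since $|E|=2^{k-2}h$. So the distinct sets $T_u$ partition $O\cup E$.

Next, $T_{-u}=\{-u,-u+\iota,2u-\iota\}=-T_u$, as $\iota=-\iota$. If $T_{-u}=T_u$, then $-u\in\{u,u+\iota\}$, so $2u\in\{0,\iota\}\subseteq\Gamma'$, which contradicts $2u\in E$. Thus $T_u$ and $-T_u$ are disjoint members of the partition, and the sets $T_u\cup T_{-u}$ are disjoint hexagons covering $O\cup E$. If $u=(c,x)$, the second coordinates in this hexagon are $\pm x$ and $\pm2x$, which are all zero or all nonzero.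
\end{proof}

For $k=2$ the statement fails, because then $\iota\in\Gamma\setminus\Gamma'$ and no hexagon contains $\iota$. So Lemma~\ref{lem:two} reduces the constructions below to two base cases, $C=\mathbb{Z}_2$ and $C=\mathbb{Z}_4$, and not to one.

\section{Removing a quotient $\mathbb{Z}_p^2$ with $p\ge5$}\label{sec:field}

To pass from $C\oplus H$ to $C\oplus L$ with $L<H$, Lemma~\ref{lem:lift} asks for a tiling of $(C\oplus H/L)\setminus(C\oplus0)$. The quotient $H/L=\mathbb{Z}_p$ does not work in general. For $C=\mathbb{Z}_2$ and $p=5$ the set has $8$ elements; for $p=7$ it has $12$ elements, but it is $R(\mathbb{Z}_{14})$, which is not tiled. The quotient $\mathbb{Z}_p^2$ with $p\ge5$ is better, because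
\[
p^2\equiv1\pmod{24}:
\]
the product $(p-1)(p+1)$ of two consecutive even numbers is divisible by $8$, and one of the factors is divisible by $3$. Moreover $\mathbb{Z}_p^2$ is the additive group of the field with $p^2$ elements, and multiplication by a cube root of unity is an automorphism that organizes the tiling. The idea is visible in a smaller field.

\begin{example}\label{ex:thirteen}
Let $\Gamma=\mathbb{Z}_2\oplus\mathbb{Z}_{13}$. The residue $3$ has order $3$ modulo $13$, and the nonzero residues split into $\pm\{1,3,9\}$ and $\pm\{2,6,5\}$, both invariant under multiplication by $3$. So $R(\Gamma)$ consists of four six-element blocks $\{e\}\times\pm\{1,3,9\}$ and $\{e\}\times\pm\{2,6,5\}$. The blocks with $e=0$ are hexagons, since $1+3+9=2+6+5=13$. The blocks with $e=1$ contain no zero-sum triple. But the relation $(1,1)+(1,-2)+(0,1)=0$ joins both of them to the block $\{0\}\times\pm\{1,3,9\}$, and multiplying the second coordinates by $3$ and $9$ gives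
\[
(1,3)+(1,-6)+(0,3)=0,\qquad(1,9)+(1,-5)+(0,9)=0 .
\]
These three triples tile the union of the three blocks, and the fourth block is a hexagon. In $\mathbb{Z}_2\oplus\mathbb{Z}_7$ there is only one block with $e=1$, and it has no partner.
\end{example}

\begin{proposition}\label{prop:field}
Let $F$ be a finite field of order $q\equiv1\pmod{24}$ and let $k\ge1$. Then $(\mathbb{Z}_{2^k}\oplus F)\setminus(\mathbb{Z}_{2^k}\oplus0)$ is tiled. In particular, $(\mathbb{Z}_{2^k}\oplus\mathbb{Z}_p^2)\setminus(\mathbb{Z}_{2^k}\oplus0)$ is tiled for every prime $p\ge5$.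
\end{proposition}

\begin{proof}
\emph{Blocks.} The multiplicative group $F^*$ is cyclic of order $q-1$; let $g$ be a generator. Put $M=(q-1)/6$, so $4\mid M$. Let $\omega=g^{2M}$, an element of order $3$; from $(\omega-1)(1+\omega+\omega^2)=0$ we get $1+\omega+\omega^2=0$. Let $W=\{1,\omega,\omega^2\}$ and $U=\langle g^M\rangle$. The group $U$ has order $6$ and contains $W$ and $-1=g^{3M}$, so $U=W\cup(-W)$. Let $\lambda\colon F^*\to\mathbb{Z}_M$ be the homomorphism $g^j\mapsto j \bmod M$; its kernel is $U$, so $\lambda(-z)=\lambda(z)$. Since $M$ is even, elements of $\mathbb{Z}_M$ have a parity. Since $g$ has order at least $24$, the elements $1+g$, $1-g$, $1-g^2$ are nonzero. Let $\sigma,\delta\in\{0,\dots,M-1\}$ represent $\lambda(1+g)$ and $\lambda(1-g)$.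

Let $\varphi$ be the automorphism $(e,z)\mapsto(e,\omega z)$ of $C\oplus F$. For $v=(e,z)$ with $z\ne0$ the \emph{block} of $v$ is $[v]=\pm\{v,\varphi v,\varphi^2v\}$. Its six elements are distinct, because their second coordinates form the coset $zU$. The blocks are the orbits of the group generated by $\varphi$ and $-1$, so they partition $C\times F^*$. We use two facts.
\begin{itemize}
\item[(B1)] A block $[(0,z)]$ is a hexagon, since $z+\omega z+\omega^2z=0$.
\item[(B2)] If $v_1+v_2+v_3=0$ and the blocks $[v_1],[v_2],[v_3]$ are distinct, then their union is tiled. Indeed, the triples $(\varphi^rv_1,\varphi^rv_2,\varphi^rv_3)$, $r=0,1,2$, have sum zero and represent each of the nine pairs once.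
\end{itemize}
It therefore suffices to find relations as in (B2) that use every block at most once and every block with nonzero first coordinate exactly once. If $2e=0$, then $[(e,z)]=\{e\}\times zU$ depends only on $e$ and $\lambda(z)$; we denote it by $B_e(j)$, where $j=\lambda(z)\in\mathbb{Z}_M$ is its \emph{index}.

\emph{The case $k=1$.} The blocks are $B_0(j)$ and $B_1(j)$, $j\in\mathbb{Z}_M$. For $0\le i<M/2$ take
\[
(1,g^{2i})+(1,-g^{2i+1})+(0,-g^{2i}(1-g))=0 .
\]
The blocks involved are $B_1(2i)$, $B_1(2i+1)$ and $B_0(2i+\delta)$. As $M$ is even, every $B_1(j)$ is used once, and the indices $2i+\delta$ are distinct modulo $M$. (Only the parity of $M$ was used; Example~\ref{ex:thirteen} is this construction with $g=2$, $M=2$.)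

\emph{The case $k=2$.} Now there are the blocks $B_0(j)$ and $B_2(j)$, $j\in\mathbb{Z}_M$, and the blocks inside $\{1,3\}\times F^*$. The latter have the form $[(1,z)]=(\{1\}\times zW)\cup(\{3\}\times(-zW))$ and correspond to the cosets of $W$, so they are $D_j=[(1,g^j)]$ with $0\le j<2M$. We couple $D_{2i}$ with $D_{2i+1}$ for $0\le i<M$. Such a couple can be completed by $B_2(2i+\sigma)$, using a sum, or by $B_0(2i+\delta)$, using a difference. In either case $i$ and $i+M/2$ ask for the same third block, so we complete half of the couples in one way and half in the other: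
\[
\begin{array}{lll}
\text{(a)} & (1,g^{2i})+(1,g^{2i+1})+(2,-g^{2i}(1+g))=0, & 0\le i<M/2,\\[2pt]
\text{(b)} & (1,g^{2i})+(-1,-g^{2i+1})+(0,-g^{2i}(1-g))=0, & M/2\le i<M.
\end{array}
\]
Since $(-1,-g^{2i+1})\in D_{2i+1}$, these relations use every $D_j$ once. In (a) the index $2i+\sigma$ runs once through the residues modulo $M$ of the parity of $\sigma$, and in (b) the index $2i+\delta$ runs once through the residues of the parity of $\delta$.

The blocks $B_2(j)$ with $j\equiv\sigma+1\pmod2$ remain. They must be coupled with each other, so with an even difference of indices, and the third block, of type $B_0$, must avoid those used in (b). Take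
\[
\begin{array}{lll}
\text{(c)} & (2,g^{j})+(2,-g^{j+2})+(0,-g^{j}(1-g^2))=0, & j=\sigma+1+4i,\quad 0\le i<M/4 .
\end{array}
\]
Because $4\mid M$, the indices $j$ and $j+2$ together run once through the residues of the parity of $\sigma+1$. The factorization $1-g^2=(1+g)(1-g)$ gives $\lambda(1-g^2)=\sigma+\delta$, so the third block has index
\[
(\sigma+1+4i)+(\sigma+\delta)=2\sigma+4i+\delta+1 .
\]
These indices are distinct modulo $M$ for $0\le i<M/4$ and have the parity of $\delta+1$, so none of them was used in (b). Every $D_j$ and every $B_2(j)$ is now used exactly once and every $B_0(j)$ at most once.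

\emph{The case $k\ge3$.} Apply Lemma~\ref{lem:two} with $H=F$, which has odd order, and keep the hexagons contained in $\{x\neq0\}$. They tile the set of $(c,x)$ with $x\ne0$ and $c\not\equiv0\pmod4$. The elements with $x\ne0$ and $c\equiv0\pmod4$ form a copy of $(\mathbb{Z}_{2^{k-2}}\oplus F)\setminus(\mathbb{Z}_{2^{k-2}}\oplus0)$, which is tiled by induction on $k$.
\end{proof}

For $p=3$ the last statement is false: $(\mathbb{Z}_{2^k}\oplus\mathbb{Z}_3^2)\setminus(\mathbb{Z}_{2^k}\oplus0)$ has $2^{k+3}$ elements, and this is not a multiple of $6$.

\section{Groups of order divisible by three}\label{sec:three}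

Let $3\mid h$. Reducing modulo $3$ one cyclic summand of $H$ of $3$-power order gives a surjection $H\to\mathbb{Z}_3$; let $L$ be its kernel and let $a\in H\setminus L$, so that
\[
H=L\sqcup(a+L)\sqcup(-a+L).
\]
For $k\in\{1,2\}$ we shall tile all of $R(\Gamma)$ but two pairs directly, mixing elements outside $C\oplus L$ with elements inside. The mechanism is this. The pairs outside $C\oplus L$ are represented once by the elements of $C\times(a+L)$. Two such elements $v,w$ give the zero-sum triple $(v,-w,w-v)$, whose third entry lies in $C\oplus L$. So we want to match the elements of $C\times(a+L)$ in couples whose differences represent prescribed pairs of $C\oplus L$.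

\begin{example}\label{ex:eighteen}
The smallest noncyclic group with one involution is $\mathbb{Z}_2\oplus\mathbb{Z}_3\oplus\mathbb{Z}_3$. Let $L=0\oplus\mathbb{Z}_3$ and $a=(1,0)$. The set $C\times(a+L)$ consists of the six elements $(e,1,j)$, and $R(C\oplus L)$ consists of the pairs of $(0,0,1)$ and $(1,0,1)$. Match $(0,1,0)$ with $(0,1,1)$, and $(1,1,0)$ with $(0,1,-1)$. The differences are $(0,0,1)$ and $(1,0,-1)$, and we obtain the hexagons
\[
\pm\{(0,1,0),\,-(0,1,1),\,(0,0,1)\},\qquad\pm\{(1,1,0),\,-(0,1,-1),\,(1,0,-1)\}.
\]
The pairs of $(1,1,1)$ and $(1,1,-1)$ are left over.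
\end{example}

For $C=\mathbb{Z}_2$ each pair $\pm\xi$ of $L$ must occur twice as a difference, once as $(0,\pm\xi)$ and once as $(1,\pm\xi)$. The first idea is to work inside the four elements $(e,a\pm y)$ and obtain $\xi=2y$. This fails: a couple $\{(e,a+y),(e,a-y)\}$ always meets a couple $\{(e',a+y),(1-e',a-y)\}$. Instead we order the pairs of $L$ and match elements belonging to consecutive pairs. For this the consecutive differences must again represent all pairs.

\begin{definition}
Let $L$ be an Abelian group of odd order $2m+1$. A \emph{chain} of $L$ is a sequence $y_0=0,y_1,\dots,y_m$ with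
\[
L^*=\{\pm y_i:1\le i\le m\}=\{\pm(y_i-y_{i-1}):1\le i\le m\}.
\]
\end{definition}

Since $L^*$ has $m$ pairs, this says that the entries $y_1,\dots,y_m$ represent every pair once, and so do the differences. In $\mathbb{Z}_7$ the zigzag $0,3,1,2$ is a chain, with differences $3,-2,1$. In $\mathbb{Z}_3\oplus\mathbb{Z}_3$ the construction below gives $(0,0),(1,0),(1,1),(0,-1),(-1,1)$, with differences $(1,0),(0,1),(-1,1),(-1,-1)$.

\begin{lemma}\label{lem:chain}
Every Abelian group of odd order has a chain.
\end{lemma}

\begin{proof}
We use induction on the number of cyclic summands; the trivial group has the chain $y_0=0$. Let $L=\mathbb{Z}_s\oplus K$ with $s=2d+1\ge3$ and $|K|=2\ell+1$, and let $x_0=0,x_1,\dots,x_\ell$ be a chain of $K$. Then $|L|=2m+1$ with $m=d+\ell s$. We first walk through $\mathbb{Z}_s\oplus0$ and then visit, for $i=1,\dots,\ell$ in turn, the $s$ pairs $\pm(b,x_i)$, $b\in\mathbb{Z}_s$. Let $\tau\in\mathbb{Z}_s$ be the inverse of $4$.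

\emph{The zigzag.} Define integers $c_0,\dots,c_d$ by $c_{2i}=i$ and $c_{2i+1}=d-i$. The even indices give $0,\dots,\lfloor d/2\rfloor$ and the odd indices give $d,d-1,\dots,\lfloor d/2\rfloor+1$, so the sequence is a permutation of $0,\dots,d$ with $c_0=0$. From $c_{2i+1}-c_{2i}=d-2i$ and $c_{2i-1}-c_{2i}=d+1-2i$ we get $|c_j-c_{j-1}|=d+1-j$ for $1\le j\le d$. The last entry is $c_d=\lceil d/2\rceil$, so $4c_d=2d\equiv-1\pmod s$ for even $d$ and $4c_d=2d+2\equiv1\pmod s$ for odd $d$. Hence $c_d=\varepsilon_1\tau$ in $\mathbb{Z}_s$ for a sign $\varepsilon_1\in\{1,-1\}$.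

\emph{The blocks.} If we visited the elements $(b,x_i)$ one after another, the differences would lie in $\mathbb{Z}_s\oplus0$, which the zigzag has used up. We therefore alternate signs; this makes the second coordinate of a difference $\pm2x_i$ and turns the first coordinate into a sum. Put $b_j=(2j-1)\tau$ for $1\le j\le s$. Since $2\tau$ is a unit, $b_1,\dots,b_s$ is a permutation of $\mathbb{Z}_s$, and
\[
b_j+b_{j+1}=4j\tau=j\quad(1\le j\le s-1),\qquad b_1=\tau,\qquad b_s=-\tau .
\]
Put $\varepsilon_{i+1}=-\varepsilon_i$, and let block $i$ be the sequence $(-1)^{j-1}(\varepsilon_ib_j,x_i)$, $j=1,\dots,s$. It starts at $(\varepsilon_i\tau,x_i)$ and, since $s$ is odd, ends at $(\varepsilon_ib_s,x_i)=(\varepsilon_{i+1}\tau,x_i)$.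

\emph{The chain.} Take $(c_0,0),\dots,(c_d,0)$ followed by blocks $1,\dots,\ell$. This sequence has $d+1+\ell s=m+1$ terms. Up to sign, the terms after the first are $(c,0)$ with $1\le c\le d$ and $(b,x_i)$ with $b\in\mathbb{Z}_s$, $1\le i\le\ell$; these represent every pair of $L$ once. Up to sign, the differences are:
\begin{itemize}
\item in the zigzag, $(1,0),\dots,(d,0)$;
\item inside block $i$, $(\varepsilon_i(b_j+b_{j+1}),2x_i)=(\varepsilon_ij,2x_i)$ for $1\le j\le s-1$, that is, $(z,2x_i)$ for all $z\ne0$;
\item on entering block $i$, $(0,x_i-x_{i-1})$, because the preceding term is $(\varepsilon_i\tau,x_{i-1})$; for $i=1$ this is the choice of $\varepsilon_1$.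
\end{itemize}
The first list represents the pairs with second coordinate zero. The third represents the pairs with first coordinate zero, since $x_0,\dots,x_\ell$ is a chain. The second represents the pairs with both coordinates nonzero, since $2x_1,\dots,2x_\ell$ represent the pairs of $K$. Each pair occurs once.
\end{proof}

\begin{proposition}\label{prop:three}
If $k\in\{1,2\}$ and $3\mid h$, then $R(\Gamma)$ is a disjoint union of hexagons and two pairs.
\end{proposition}

\begin{proof}
Let $L$ and $a$ be as above, $|L|=2m+1$, and let $y_0,\dots,y_m$ be a chain of $L$.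

\emph{The case $k=1$.} Let $e_i\in\mathbb{Z}_2$ be the class of $i-1$, so $e_1=0$ and $e_{i+1}\ne e_i$. For $1\le i\le m$ take the triples
\[
\begin{array}{ll}
P_i: & (e_i,a+y_{i-1}),\quad -(e_i,a+y_i),\quad (0,y_i-y_{i-1}),\\[2pt]
Q_i: & (1,a-y_{i-1}),\quad -(0,a-y_i),\quad (1,y_{i-1}-y_i).
\end{array}
\]
In both, the first coordinates add to $0$ in $\mathbb{Z}_2$ and the second coordinates cancel. We have $R(\Gamma)=(\mathbb{Z}_2\times(H\setminus L))\sqcup(\mathbb{Z}_2\times L^*)$. By the chain property, the third entries of the $P_i$ represent the pairs of $\{0\}\times L^*$ once, and those of the $Q_i$ the pairs of $\{1\}\times L^*$ once. The pairs of $\mathbb{Z}_2\times(H\setminus L)$ are $\pm(e,a+w)$ with $e\in\mathbb{Z}_2$ and $w\in L=\{0,\pm y_1,\dots,\pm y_m\}$, and the first two entries represent them as follows: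
\[
\begin{array}{c|cc|cc|cc}
(e,w) & (0,0) & (1,0) & (e_i,y_i) & (e_{i+1},y_i) & (0,-y_i) & (1,-y_i)\\ \hline
\text{triple} & P_1 & Q_1 & P_i & P_{i+1} & Q_i & Q_{i+1}
\end{array}
\]
Here $1\le i\le m$, and the columns list every $(e,w)$ once. The triples $P_{m+1}$ and $Q_{m+1}$ do not exist, so exactly the pairs $\pm(e_{m+1},a+y_m)$ and $\pm(1,a-y_m)$ are not represented, and every other pair of $R(\Gamma)$ is represented once. Example~\ref{ex:eighteen} is the case $m=1$, $y_1=(0,1)$.

\emph{The case $k=2$.} The set $R(\Gamma)$ is the disjoint union of the six symmetric sets obtained by taking the first coordinate in $\{0\}$, $\{2\}$ or $\{1,3\}$ and the second coordinate in $L$ or in $H\setminus L$, with $0$ and $\iota=(2,0)$ deleted. We group them into three families: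
\[
\begin{array}{lll}
\text{(a)} & (1,a+u),\quad(0,a+u),\quad-(1,2a+2u), & u\in L,\\[2pt]
\text{(b)} & (1,-y_{i-1}),\quad(1,y_i),\quad(2,y_{i-1}-y_i), & 1\le i\le m,\\[2pt]
\text{(c)} & (2,a+y_i),\quad-(2,a-y_i),\quad(0,-2y_i), & 1\le i\le m.
\end{array}
\]
The first coordinates add to $1+0-1$, $1+1+2$ and $2-2+0$, all zero in $\mathbb{Z}_4$, and the second coordinates cancel.

In (a), the pairs of $\{1,3\}\times(H\setminus L)$ are $\pm(1,x)$ with $x\in H\setminus L$. The first entries give $x\in a+L$. The third entries give $x=2a+2u$, which runs once through $2a+L=-a+L$, because doubling permutes $L$ and $3a\in L$. The second entries represent the pairs of $\{0\}\times(H\setminus L)$ once.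

In (b), the pairs of $\{1,3\}\times L$ are $\pm(1,w)$ with $w\in L$. The elements $-y_0,\dots,-y_{m-1}$, $y_1,\dots,y_m$ are the elements of $L$ other than $-y_m$, each once, so all these pairs except $\pm(1,-y_m)$ are represented once. The third entries represent the pairs of $\{2\}\times L^*$ once; this is the only use of the differences of the chain for $k=2$.

In (c), the pairs of $\{2\}\times(H\setminus L)$ are $\pm(2,a+w)$ with $w\in L$, and the first two entries give every $w\in L^*$ once, so only $\pm(2,a)$ is missed. The third entries represent the pairs of $\{0\}\times L^*$ once, since doubling permutes the pairs of $L$.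

Thus every pair of $R(\Gamma)$ other than $\pm(1,-y_m)$ and $\pm(2,a)$ is represented once.
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:sizes}}\label{sec:main}

The previous sections combine into one statement, which is the common part of the proofs of both main theorems.

\begin{proposition}\label{prop:reduction}
Let $\Gamma$ be an Abelian group of order $n$ with exactly one involution $\iota$.
\begin{itemize}
\item[(1)] If $3\mid n$, then $R(\Gamma)$ is a disjoint union of hexagons and two pairs.
\item[(2)] If $3\nmid n$, then there is a cyclic subgroup $\Gamma_0\ni\iota$ with $|\Gamma_0|\equiv n\pmod{24}$ such that $\Gamma\setminus\Gamma_0$ is tiled.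
\end{itemize}
\end{proposition}

\begin{proof}
(1) We use induction on $k$. For $k\in\{1,2\}$ this is Proposition~\ref{prop:three}. For $k\ge3$, Lemma~\ref{lem:two} gives $R(\Gamma)=(\Gamma\setminus\Gamma')\sqcup R(\Gamma')$ with $\Gamma\setminus\Gamma'$ tiled and $\Gamma'\cong\mathbb{Z}_{2^{k-2}}\oplus H$, to which the induction hypothesis applies.

(2) We use induction on $h$. Write $H$ as a direct sum of cyclic groups of prime power order. If these orders are pairwise coprime, then $\Gamma$ is cyclic by the Chinese remainder theorem, and we take $\Gamma_0=\Gamma$. Otherwise two summands have orders that are powers of the same prime $p$, and $p\ge5$ because $h$ is coprime to $6$. Reducing these two coordinates modulo $p$ gives a surjection $H\to\mathbb{Z}_p^2$; let $L$ be its kernel. Then $\Gamma/L\cong C\oplus\mathbb{Z}_p^2$, and the preimage of $C\oplus0$ is $C\oplus L$. By Proposition~\ref{prop:field} and Lemma~\ref{lem:lift}, $\Gamma\setminus(C\oplus L)$ is tiled. The group $C\oplus L$ has the unique involution $\iota$ and order $n'=n/p^2$, which is not divisible by $3$ and satisfies $n=p^2n'\equiv n'\pmod{24}$.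 The subgroup $\Gamma_0$ that the induction hypothesis gives for $C\oplus L$ has the required properties for $\Gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show that $R(\Gamma)$ is flexible; the theorem then follows from Lemma~\ref{lem:flex}(1). If $3\mid n$, then $R(\Gamma)$ is the disjoint union of a tiled set and two pairs, which form a flexible set by Lemma~\ref{lem:pieces}. If $3\nmid n$, then $R(\Gamma)=(\Gamma\setminus\Gamma_0)\sqcup R(\Gamma_0)$ with $\Gamma\setminus\Gamma_0$ tiled and $\Gamma_0$ cyclic of even order, and $R(\Gamma_0)$ is flexible by Theorem~\ref{thm:cyclic}. In both cases Lemma~\ref{lem:flex}(3) applies.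
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sizes}]
Suppose that the three conditions hold, and put $\rho=n-2-\sum m_i$. Then $\rho=0$ or $\rho\ge2$. Apply Theorem~\ref{thm:main} to $m_1,\dots,m_t$ in the first case and to $m_1,\dots,m_t,\rho$ in the second. Conversely, let disjoint zero-sum subsets of these sizes be given. Then $\sum m_i\le|R(\Gamma)|=n-2$, and $m_i\ge2$ because $0\notin R(\Gamma)$. If $\sum m_i=n-3$, the single uncovered element equals the sum of all elements of $R(\Gamma)$, which is $0$ since $R(\Gamma)$ is a union of pairs; this contradicts $0\notin R(\Gamma)$.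
\end{proof}

\section{Cyclic groups and the proof of Theorem~\ref{thm:structure}}\label{sec:structure}

By Proposition~\ref{prop:reduction}, it remains to understand hexagons in $\mathbb{Z}_n$ with $n$ even and $3\nmid n$. The pairs of $R(\mathbb{Z}_n)$ are represented once by the integers $1,\dots,N$, where $N=n/2-1$. Call a triple of distinct integers $a,b,c\in\{1,\dots,N\}$ \emph{admissible} if $a+b=c$ or $a+b+c=n$. An admissible triple gives the hexagon $\pm\{a,b,c\}$, with the zero-sum triple $\{a,b,-c\}$ or $\{a,b,c\}$. So we have to partition almost all of $\{1,\dots,N\}$ into admissible triples, and for the relation $a+b=c$ the following theorems are available.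

\begin{theorem}\label{thm:skolem}
Each of the following sets of integers can be partitioned into triples $\{a,b,c\}$ with $a+b=c$:
\begin{itemize}
\item[(1)] $\{1,\dots,3u\}$, if $u\equiv0,1\pmod4$ (Skolem \cite{Skolem});
\item[(2)] $\{1,\dots,3u-1,3u+1\}$, if $u\equiv2,3\pmod4$ (O'Keefe \cite{OKeefe});
\item[(3)] $\{d,\dots,d+3m-1\}$, if $d$ is odd, $m\ge2d-1$ and $m\equiv0,1\pmod4$ (Simpson \cite{Simpson}).
\end{itemize}
\end{theorem}

For $u=0$ the set in (1) is empty and there is nothing to prove.

\begin{lemma}\label{lem:cyclicstructure}
Let $n$ be even and $3\nmid n$. If $n\not\equiv14,20\pmod{24}$, then $R(\mathbb{Z}_n)$ is a disjoint union of hexagons and at most one pair. If $n\equiv14,20\pmod{24}$, then $R(\mathbb{Z}_n)$ is a disjoint union of hexagons and one core.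
\end{lemma}

\begin{proof}
We have $n=6u+4$ or $n=6u+2$ with $u\ge0$.

Let $n=6u+4$, so $N=3u+1$. There is one integer to spare, and this accommodates both congruence cases: for $u\equiv0,1\pmod4$ part (1) of Theorem~\ref{thm:skolem} partitions all of $1,\dots,N$ except $3u+1$, and for $u\equiv2,3\pmod4$ part (2) partitions all except $3u$. One pair is left.

Let $n=6u+2$, so $N=3u$. For $u\equiv0,1\pmod4$, that is $n\equiv2,8\pmod{24}$, part (1) tiles $R(\mathbb{Z}_n)$. The cases $u\equiv2,3\pmod4$ are exactly $n\equiv14,20\pmod{24}$, and here we need a core. As in Example~\ref{ex:fourteen}, take $x=1$, $y=4$, $z=6$, with $x-y=-3$, $y-z=-2$, $z-x=5$. This gives $\pm\{1,\dots,6\}$, twelve distinct residues since $n\ge14$. The advantage of this core is that it leaves an interval, $\{7,\dots,3u\}$, to be partitioned into admissible triples. Part (3) with $d=7$ and $m=u-2\equiv0,1\pmod4$ concerns the interval from $7$ to $7+3(u-2)-1=3u$, and it applies when $m\ge13$, that is $u\ge15$. The remaining values are $u=2,3,6,7,10,11,14$.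

For $u=2$ ($n=14$) nothing is left. For $u=3$ ($n=20$) the set $\{7,8,9\}$ is not admissible, and we change the core: $x=1$, $y=3$, $z=-5$ give $x-y=-2$, $y-z=8$, $z-x=-6$, so this core represents $1,2,3,5,6,8$, and the remaining triple satisfies $4+7+9=20$. For the other five values the following admissible triples partition $\{7,\dots,3u\}$.
\[
\begin{array}{c|c|l|l}
u & n & a+b=c & a+b+c=n\\ \hline
6 & 38 & \{7,11,18\} & \{8,13,17\},\{9,14,15\},\{10,12,16\}\\ \hline
7 & 44 & \{8,9,17\} & \{7,16,21\},\{10,14,20\},\{11,15,18\},\{12,13,19\}\\ \hline
10 & 62 & \{7,8,15\},\{9,12,21\} & \{10,22,30\},\{11,24,27\},\{13,20,29\},\\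
 & & & \{14,23,25\},\{16,18,28\},\{17,19,26\}\\ \hline
11 & 68 & \{7,12,19\},\{8,14,22\}, & \{10,26,32\},\{11,24,33\},\{13,27,28\},\\
 & & \{9,16,25\} & \{15,23,30\},\{17,20,31\},\{18,21,29\}\\ \hline
14 & 86 & \{7,12,19\},\{8,13,21\}, & \{10,34,42\},\{11,35,40\},\{14,33,39\},\\
 & & \{9,17,26\},\{15,16,31\} & \{18,27,41\},\{20,29,37\},\{22,28,36\},\\
 & & & \{23,25,38\},\{24,30,32\}
\end{array}
\]
This completes all cases.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
\emph{Existence.} If $3\mid n$, we are in case (a), since $14\equiv20\equiv2\pmod3$, and Proposition~\ref{prop:reduction}(1) gives the partition. If $3\nmid n$, Proposition~\ref{prop:reduction}(2) gives $R(\Gamma)=(\Gamma\setminus\Gamma_0)\sqcup R(\Gamma_0)$ with $\Gamma\setminus\Gamma_0$ tiled and $\Gamma_0$ cyclic of order congruent to $n$ modulo $24$. So $\Gamma_0$ falls into the same case as $\Gamma$, and Lemma~\ref{lem:cyclicstructure} gives the partition of $R(\Gamma_0)$.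

\emph{Nonexistence in (b).} Here $6\mid n-2$. In a partition of $R(\Gamma)$ into hexagons and $j\le2$ pairs we would have $6\mid2j$, so $j=0$, which contradicts Lemma~\ref{lem:parity}.

\emph{The maximum.} At most $\lfloor(n-2)/6\rfloor$ disjoint hexagons fit into $R(\Gamma)$. In case (a) the partition leaves at most four elements uncovered, so it contains exactly this many. In case (b) the value $(n-2)/6$ is excluded by Lemma~\ref{lem:parity}, while the $(n-14)/6$ hexagons of the partition and the hexagon $\pm\{x,-y,y-x\}$ inside the core give $(n-8)/6=(n-2)/6-1$.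
\end{proof}

\begin{remark}
The proof of Theorem~\ref{thm:structure} does not use Theorem~\ref{thm:cyclic}. In both cases of Theorem~\ref{thm:structure} the set $R(\Gamma)$ is the disjoint union of a tiled set and a set that is flexible by Lemma~\ref{lem:pieces}, so $R(\Gamma)$ is flexible by Lemma~\ref{lem:flex}(3). With Lemma~\ref{lem:flex}(1) this is a second proof of Theorem~\ref{thm:main}, in which Theorem~\ref{thm:skolem} takes the place of Theorem~\ref{thm:cyclic}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cichacz}
Sylwia Cichacz, \emph{Disjoint zero-sum subsets in Abelian groups and its application -- survey}, arXiv:2410.22245 (2024).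

\bibitem{OKeefe}
O'Keefe, Math. Scand. 9 (1961).

\bibitem{Simpson}
Simpson, Discrete Math. 44 (1983).

\bibitem{Skolem}
Skolem, Math. Scand. 5 (1957).

\end{thebibliography}
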